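\title{A half-plane as a wandering domain of an entire function}

\begin{abstract}
We construct an entire function for which an open half-plane is exactly a Fatou component and a wandering domain. More generally, a domain $\Omega\subsetneq\mathbb{C}$ that equals the interior of its closure is a wandering domain of some entire function whenever every point outside $\overline\Omega$ lies in an open sector disjoint from $\Omega$. In particular, every convex domain other than $\mathbb{C}$ is a wandering domain. The function is built by repeated use of Arakelyan's approximation theorem. It acts on $\Omega$ nearly as a logarithm and on the images of $\Omega$ nearly as a translation, and the errors are controlled in the Lipschitz norm.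
\end{abstract}

\section{The question and the results}

Let $f\colon\mathbb{C}\to\mathbb{C}$ be entire, let $f^n$ be its $n$-th iterate, and let $f^0$ be the identity. A family of holomorphic functions on an open set $U$ is \emph{normal} if every sequence in it has a subsequence that converges locally uniformly on $U$ in the spherical metric of $\hat{\mathbb{C}}=\mathbb{C}\cup\{\infty\}$; the limit is then a continuous map $U\to\hat{\mathbb{C}}$, and the constant $\infty$ is allowed. The \emph{Fatou set} $\mathcal{F}(f)$ consists of the points that have a neighborhood on which $(f^n)_{n\ge1}$ is normal, and the \emph{Julia set} is $J(f)=\mathbb{C}\setminus\mathcal{F}(f)$. Thus $\mathcal{F}(f)$ is the open set on which nearby points have nearby orbits. A connected component $\Omega$ of $\mathcal{F}(f)$, a \emph{Fatou component}, is a \emph{wandering domain} if $f^n(\Omega)\cap f^m(\Omega)=\emptyset$ for all $n\ne m$, $n,m\ge0$. (Restricting to $n,m\ge1$ gives the same notion, because $f$ maps $\Omega\cap f^m(\Omega)$ into $f(\Omega)\cap f^{m+1}(\Omega)$.) A \emph{half-plane} is a set $\{z:\operatorname{Re}(e^{i\theta}z)>c\}$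 with $\theta,c\in\mathbb{R}$. The following question comes from \cite{Ucakar}.

\medskip
\noindent\textbf{Question.} \emph{Is there an entire function $f$ such that some half-plane is exactly a Fatou component of $f$ and is a wandering domain?}
\medskip

A half-plane easily lies \emph{inside} a Fatou set: $f(z)=z-2+e^z$ satisfies $\operatorname{Re}f(z)\le\operatorname{Re}z-1$ on $\{\operatorname{Re}z<0\}$, so its iterates tend to $\infty$ locally uniformly there. But this half-plane is mapped into itself. Polynomials give no example either. The Fatou set of an affine map is $\mathbb{C}$ or $\mathbb{C}$ minus a point. If $\deg f\ge2$, choose $R$ with $|f(z)|\ge2|z|$ on $U=\{|z|>R\}$; then $U$ lies in one Fatou component, every unbounded Fatou component meets $U$ and so is that component, and it does not wander since $f(U)\subset U$.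

There are two reasons to expect the answer no. The first is lack of room. A wandering domain has infinitely many pairwise disjoint images, while no three half-planes are pairwise disjoint. So $f$ cannot simply move a half-plane $H$ around: all images of $H$ must fit into the complementary half-plane, and at most one of them can contain a half-plane. The second is that $H$ is to be \emph{exactly} a Fatou component, so that every point of the line $\partial H$, arbitrarily far out, must lie in the Julia set. Nevertheless the answer is yes.

\begin{theorem}\label{thm:halfplane}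
There is an entire function $f$ such that $H=\{\operatorname{Re}z<-1\}$ is a Fatou component of $f$ and a wandering domain. Moreover, for every $n\ge1$ the iterate $f^n$ is injective on $\overline H$ and $f^n(H)$ is a Fatou component; these components are pairwise distinct and distinct from $H$; and $f^n\to\infty$ uniformly on $\overline H$.
\end{theorem}

The proof uses little about $H$ beyond the fact that its complement is a union of sectors. For $\psi\in\mathbb{R}$ and $0<\beta<\pi$ let
\[
C(\psi,\beta)=\{z\ne0:|\arg(ze^{-i\psi})|<\beta\},
\]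
where $\arg$ takes values in $(-\pi,\pi]$. An \emph{open sector} is a set $p+C(\psi,\beta)$ with $p\in\mathbb{C}$; we call $p$ its vertex and $\beta$ its half-angle.

\begin{theorem}\label{thm:sector}
Let $\Omega\subsetneq\mathbb{C}$ be a nonempty domain with $\Omega=\operatorname{int}\overline\Omega$ such that every point of $\mathbb{C}\setminus\overline\Omega$ lies in an open sector disjoint from $\Omega$. Then $\Omega$ is a wandering domain of some entire function $f$. Moreover, for every $n\ge1$ the iterate $f^n$ is injective on $\overline\Omega$ and $f^n(\Omega)$ is a Fatou component; these components are pairwise distinct and distinct from $\Omega$; and $f^n\to\infty$ uniformly on $\overline\Omega$.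
\end{theorem}

The hypothesis $\Omega=\operatorname{int}\overline\Omega$ is forced by the conclusion: if $f^n\to\infty$ uniformly on $\overline\Omega$, then $\operatorname{int}\overline\Omega$ is a subset of $\mathcal{F}(f)$ that lies between $\Omega$ and $\overline\Omega$, hence is connected, hence equals the component $\Omega$. The sector hypothesis is what our construction needs. It excludes, for instance, $\{\operatorname{Re}z<(\operatorname{Im}z)^2\}$: a sector contains a nonhorizontal ray, and such a ray leaves $\{\operatorname{Re}z\ge(\operatorname{Im}z)^2\}$. For two families of domains the theorem gives a complete answer.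

\begin{corollary}\label{cor:convex}
\begin{enumerate}
\item[(a)] A nonempty convex domain $\Omega\subset\mathbb{C}$ is a wandering domain of some entire function if and only if $\Omega\ne\mathbb{C}$.
\item[(b)] The sector $\{z\ne0:|\arg z|<\beta\}$, $0<\beta\le\pi$, is a wandering domain of some entire function if and only if $\beta<\pi$.
\end{enumerate}
\end{corollary}

Both theorems follow from one construction, Proposition~\ref{prop:main}, which applies to a class of closed sets defined in Section~\ref{sec:admissible}. Throughout, $D(z,r)$ and $\overline D(z,r)$ are the open and closed discs, sums of sets are Minkowski sums, and we use the bound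
\begin{equation}\label{eq:exp}
|e^b-1|\le e^{|b|}-1\le(e-1)|b|\le2|b|\qquad(|b|\le1).
\end{equation}

\section{A piecewise model for the half-plane}\label{sec:model}

We first write down by hand a map $\Phi$, defined only on some disjoint closed sets, that has the dynamics claimed in Theorem~\ref{thm:halfplane} near the boundary point $-1$.

\subsection*{Making room}
Let $K=\overline H$, and let $\varphi\colon\mathbb{C}\setminus[0,\infty)\to\{0<\operatorname{Im}w<2\pi\}$ be the branch of the logarithm with these values. Write $w=u+i(\pi+\theta)$ with $|\theta|<\pi$, so that $e^w=-e^ue^{i\theta}$. Then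
\[
L=\varphi(K)=\{\cos\theta\ge e^{-u}\}
\]
is a tongue with tip $i\pi$ inside the strip $|\theta|<\pi/2$. The logarithm has turned the half-plane into a set of bounded height, and infinitely many translates of such a set can be stacked in a sector.

We need control on neighborhoods of $K$ as well. For $n\ge1$ let
\begin{equation}\label{eq:Kn}
s_n=\frac1{n+1},\qquad K_n=\{\operatorname{Re}\zeta\le-1+s_n(1+|\operatorname{Im}\zeta|)\}.
\end{equation}
These are closed sectors, slightly wider than a half-plane, with vertices $x_n=-1+s_n$; they decrease, and their intersection is $K$. The set $K_1$ misses the sector $|\arg\zeta|<\pi/4$, where $\operatorname{Re}\zeta>|\operatorname{Im}\zeta|\ge-1+\frac12(1+|\operatorname{Im}\zeta|)$, and the disc $|\zeta|<\frac18$, where $\operatorname{Re}\zeta>-\frac18>-\frac7{16}\ge-1+\frac12(1+|\operatorname{Im}\zeta|)$. So $L_n=\varphi(K_n)$ is defined, and its points have real part at least $-\log8>-2.1$.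

Let $\tau=10+10i$ and $c_j=14+3i+(j-1)\tau$ for $j\ge1$. A point $z$ within distance $1$ of $L_1+c_j$ satisfies
\[
10j-8\le\operatorname{Im}z\le10j-6+2\pi<10j+0.3,\qquad\operatorname{Re}z>10j+0.9 .
\]
Hence these neighborhoods lie in disjoint horizontal bands inside the sector $0<\arg z<\pi/4$, away from $K_1$ and from $D=\overline D(0,\frac1{16})$. See Figure~\ref{fig:levels}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.21]
\fill[gray!25] (-9,-5) rectangle (-1,33);
\node at (-5,16) {$K$};
\draw[dashed] (2,-5) -- (-0.5,0) -- (16,33);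
\node at (8,25) {$\partial K_1$};
\draw (44,1) -- (1,1) -- (33,33);
\draw[dotted,thick] (11,11) -- (44,11) (21,21) -- (44,21) (31,31) -- (44,31);
\foreach \j in {0,1,2} {
\begin{scope}[shift={(14+10*\j,6.14+10*\j)}]
\fill[gray!60] (30-10*\j,-1.57) -- plot[domain=-88:88,samples=45] ({-ln(cos(\x))},{rad(\x)}) -- (30-10*\j,1.57) -- cycle;
\fill (-1.1,0) circle (0.35);
\end{scope}}
\node at (40,9.3) {$L+c_1$};
\node at (40,19.3) {$L+c_2$};
\node at (40,29.3) {$L+c_3$};
\fill (0,0) circle (0.3);
\node at (2.2,-0.8) {$D$};
\draw[->] (-4,6) to[bend left=15] node[above,pos=0.3] {$\varphi+c_1$} (15,7.6);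
\draw[->] (23,8) -- node[right,pos=0.75] {$+\tau$} (29.3,14.3);
\draw[->] (30,18) -- node[right,pos=0.75] {$+\tau$} (36.3,24.3);
\foreach \y in {1,11,21,31} {\node[right] at (44,\y) {$\y$};}
\end{tikzpicture}
\caption{The model for the half-plane $K=\{\operatorname{Re}\zeta\le-1\}$. A logarithm plus a constant maps $K$ onto the tongue $L+c_1$, and each tongue is translated by $\tau$ to the next. The small black discs next to the tongues (drawn enlarged) are sent to the invariant disc $D$ about $0$. The region bounded by the solid lines is cut at heights $11,21,31,\dots$ into levels, one for each tongue.}\label{fig:levels}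
\end{figure}

\subsection*{Putting the boundary into the Julia set}
The vertex $x_j$ lies in $K_j\setminus K_{j+1}$, so $p_j=\varphi(x_j)+c_j$ lies outside the closed set $L_{j+1}+c_j$. Let $B_j$ be a closed disc with center $p_j$ and radius less than $1$ that misses this set. Define
\[
\Phi=\varphi+c_1\ \text{ on }K_1,\qquad\Phi(z)=z+\tau\ \text{ on }L_{j+1}+c_j,\qquad\Phi=0\ \text{ on }D\text{ and on }B_j .
\]
For $\zeta\in K$ we get $\Phi^j(\zeta)=\varphi(\zeta)+c_j$, so the sets $\Phi^j(K)=L+c_j$ are disjoint and tend to $\infty$ uniformly. The point $x_n$ travels with $K$ for $n$ steps, because $\varphi(x_n)\in L_n\subset L_{j+1}$ for $j\le n-1$; it arrives at $\Phi^n(x_n)=p_n$ and is then sent to the fixed point $0$. For example, $-\frac12\mapsto c_1-\log2+i\pi\mapsto0$, while $-1\mapsto c_1+i\pi\mapsto c_2+i\pi\mapsto\cdots$. Since $x_n\to-1$, no subsequence of the iterates has a limit that is continuous at $-1$. To treat all of $\partial K$ in this way, we replace $x_n$ by a finite set $X_n$ that comes within $1/n$ of each of the first $n$ terms of a sequence dense in $\partial K$.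

\subsection*{From the model to an entire function}
Arakelyan's theorem approximates such piecewise maps by entire functions with a small \emph{uniform} error. Three difficulties arise.

First, $p_n$ is at distance $\log(1+\frac1n)$ from the tip of $L+c_n$, so the discs $B_n$ shrink, and the orbit of $x_n$ must hit $B_n$ after $n$ steps. No fixed error suffices. We therefore build $f$ as a limit of entire functions $f_n$, where $f_n$ prescribes the map on the $n$-th level and changes $f_{n-1}$ very little on a closed set $Y_{n-1}$ that contains everything built before.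

Second, the orbit of $K$ under $f_{n-1}$ arrives not at $L+c_n$ but at a distorted copy, and the topological hypothesis of Arakelyan's theorem must be verified for this copy. We do so by extending the distortion to a homeomorphism of the plane. This needs a Lipschitz bound on the accumulated error, not only a uniform one.

Third, an error of size $\varepsilon$ pushes an orbit sideways, so each tongue must be surrounded by a collar of width bounded below on which the map is still under control; the same collar yields the Lipschitz bound by Cauchy's estimate. This is why the $K_n$ are sectors. The image of the parallel half-plane $\{\operatorname{Re}\zeta\le-1+s\}$ is $\{\cos\theta\ge(1-s)e^{-u}\}$, whose boundary approaches the lines $\theta=\pm\pi/2$ just as $\partial L$ does, so the collar pinches. In contrast, $L_n=\{\cos\theta+s_n|\sin\theta|\ge(1-s_n)e^{-u}\}$ has boundary approaching the lines $\theta=\pm(\pi/2+\arctan s_n)$.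

\section{Approximation on closed sets}

We use the following theorem of N.~U.~Arakelyan (1964/68); see \cite[Ch.~IV]{Gaier} and \cite{RosayRudin}.

\begin{theorem}[Arakelyan]\label{thm:arak}
Let $F\subset\mathbb{C}$ be closed, and suppose that $\hat{\mathbb{C}}\setminus F$ is connected and locally connected at $\infty$. Then for every continuous $u\colon F\to\mathbb{C}$ that is holomorphic in $\operatorname{int}F$ and every $\varepsilon>0$ there is an entire function $g$ with $|g-u|<\varepsilon$ on $F$.
\end{theorem}

Connectedness cannot be dropped: on the unit circle, $1/z$ has integral $2\pi i$ and every entire function has integral $0$. We verify the hypothesis through paths. A point $z$ is \emph{joined to $\infty$ in} a set $G$ if there is a continuous $\gamma\colon[0,\infty)\to G$ with $\gamma(0)=z$ and $|\gamma(t)|\to\infty$.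

\begin{definition}
A closed set $F\subset\mathbb{C}$ has the \emph{exit property} if every point of $\mathbb{C}\setminus F$ is joined to $\infty$ in $\mathbb{C}\setminus F$, and for every $R\ge0$ there is $R'$ such that every $z\in\mathbb{C}\setminus F$ with $|z|\ge R'$ is joined to $\infty$ in $(\mathbb{C}\setminus F)\cap\{|z|>R\}$.
\end{definition}

The second clause says that distant points need not come far back on their way out.

\begin{lemma}\label{lem:exit}
Let $F$ have the exit property.
\begin{enumerate}
\item[(a)] $F$ satisfies the hypothesis of Theorem~\ref{thm:arak}.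
\item[(b)] If $\Psi$ is a homeomorphism of $\mathbb{C}$ onto $\mathbb{C}$, then $\Psi(F)$ has the exit property.
\item[(c)] If $B_1,\dots,B_N\subset\mathbb{C}\setminus F$ are pairwise disjoint closed discs, then $F\cup B_1\cup\dots\cup B_N$ has the exit property.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A path to $\infty$ together with the point $\infty$ is a connected set, so $\hat{\mathbb{C}}\setminus F$ is a union of connected sets containing $\infty$ and is connected. Given $R$, let $N$ be the component of $\infty$ in $(\hat{\mathbb{C}}\setminus F)\cap(\{|z|>R\}\cup\{\infty\})$. It contains all points of $\hat{\mathbb{C}}\setminus F$ with $|z|\ge R'$, and it contains a disc about each of its finite points. So $N$ is a connected, relatively open neighborhood of $\infty$ in $\hat{\mathbb{C}}\setminus F$, and such sets form a basis of neighborhoods.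

(b) Both $\Psi$ and $\Psi^{-1}$ map bounded sets to bounded sets, so $\Psi$ maps paths to $\infty$ to paths to $\infty$. Given $R$, choose $R_1$ with $\Psi^{-1}(\overline D(0,R))\subset\overline D(0,R_1)$, let $R_1'$ belong to $R_1$ for $F$, and take $R'$ with $\Psi(D(0,R_1'))\subset D(0,R')$.

(c) By induction we may take one disc $B$. Given $R$, choose $R_1\ge R$ with $B\subset D(0,R_1)$; the number $R'$ that belongs to $R_1$ for $F$ works for $R$ and $F\cup B$. Now let $z\notin F\cup B$, and let $U$ be the component of $\mathbb{C}\setminus F$ containing $z$. If $B\cap U=\emptyset$, the path given for $F$ lies in $U$ and avoids $B$. Otherwise $B\subset U$, and we claim that $U\setminus B$ is connected. Let $B'\subset U$ be a larger concentric open disc. If $U\setminus B$ were a disjoint union of nonempty open sets $G_1,G_2$, the annulus $B'\setminus B$ would lie in one of them, say $G_1$, and $U$ would be the disjoint union of the open sets $G_1\cup B'$ and $G_2$. So $U\setminus B$ is a domain. The path from $z$ given for $F$ has a tail in $U\setminus B$; join $z$ to this tail inside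 $U\setminus B$.
\end{proof}

\section{Maps close to a translation}

A function $h$ is $\lambda$-\emph{Lipschitz} on $P\subset\mathbb{C}$ if $|h(w)-h(w')|\le\lambda|w-w'|$ for all $w,w'\in P$. The first lemma converts a uniform bound into a Lipschitz bound at the price of a collar. No convexity or connectedness is needed.

\begin{lemma}\label{lem:cauchy}
Let $P'\subset P\subset\mathbb{C}$ and $\kappa>0$ satisfy $\overline D(w,\kappa)\subset P$ for all $w\in P'$. If $e$ is entire and $|e|\le\eta$ on $P$, then $e$ is $4\eta/\kappa$-Lipschitz on $P'$.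
\end{lemma}

\begin{proof}
Let $w,w'\in P'$. If $|w-w'|\le\kappa/2$, every point of the segment $[w,w']$ is the center of a disc of radius $\kappa/2$ inside $\overline D(w,\kappa)\subset P$, so $|e'|\le2\eta/\kappa$ on the segment by Cauchy's estimate; integrate. If $|w-w'|>\kappa/2$, then $|e(w)-e(w')|\le2\eta\le(4\eta/\kappa)|w-w'|$.
\end{proof}

\begin{lemma}\label{lem:near}
Let $c\in\mathbb{C}$, let $h$ be $\frac18$-Lipschitz on $P\subset\mathbb{C}$, and let $g(w)=w+c+h(w)$.
\begin{enumerate}
\item[(a)] $\frac78|w-w'|\le|g(w)-g(w')|\le\frac98|w-w'|$ on $P$. In particular $g$ is injective, and $g(P')$ is closed if $P'\subset P$ is closed in $\mathbb{C}$.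
\item[(b)] If $\overline D(w_0,\kappa)\subset P$, then $\overline D(g(w_0),\kappa/2)\subset g(\overline D(w_0,\kappa))$.
\item[(c)] $g$ extends to a homeomorphism of $\mathbb{C}$ onto $\mathbb{C}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inequalities follow from the triangle inequality. If $g(w_k)$ converges, with $w_k\in P'$, then $(w_k)$ is a Cauchy sequence; its limit lies in $P'$ and is mapped to $\lim g(w_k)$.

(b) Let $|z-g(w_0)|\le\kappa/2$. The map $w\mapsto z-c-h(w)$ is a contraction of $\overline D(w_0,\kappa)$ into itself, since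
\[
|z-c-h(w)-w_0|=|z-g(w_0)+h(w_0)-h(w)|\le\tfrac\kappa2+\tfrac\kappa8 .
\]
Its fixed point $w$ satisfies $g(w)=z$.

(c) By McShane's theorem, a real $\lambda$-Lipschitz function $v$ on $P$ extends to a $\lambda$-Lipschitz function on $\mathbb{C}$, namely $z\mapsto\inf_{w\in P}(v(w)+\lambda|z-w|)$. Applied to $\operatorname{Re}h$ and $\operatorname{Im}h$, it gives an extension $\hat h$ of $h$ that is $\mu$-Lipschitz on $\mathbb{C}$ with $\mu=\sqrt2/8<1$. Let $\hat g(w)=w+c+\hat h(w)$. For each $z$ the contraction $w\mapsto z-c-\hat h(w)$ of $\mathbb{C}$ has exactly one fixed point, so $\hat g$ is bijective, and $|\hat g(w)-\hat g(w')|\ge(1-\mu)|w-w'|$ shows that the inverse is continuous.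
\end{proof}

\section{Admissible sets}\label{sec:admissible}

The next definition lists the properties of the sectors \eqref{eq:Kn} that the construction uses.

\begin{definition}\label{def:adm}
A nonempty closed set $K\subset\mathbb{C}$ is \emph{admissible} if there are $\alpha\in(0,\frac\pi2)$, $\rho\in(0,1)$ and closed sets $K_1\supset K_2\supset\cdots$ such that:
\begin{enumerate}
\item[(K1)] $K_1$ is disjoint from $W=D(0,\rho)\cup C(0,\alpha)$;
\item[(K2)] $\bigcap_nK_n=K$;
\item[(K3)] for each $n$ there is $\kappa_n\in(0,\min(1,\alpha))$ such that $\zeta\in K_{n+1}$ and $|b|\le\kappa_n$ imply $\zeta e^b\in K_n$;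
\item[(K4)] for each $n$ there is $C_n\ge1$ such that every $\zeta\notin K_n$ with $|\zeta|\ge\rho$ is joined to $\infty$ in $(\mathbb{C}\setminus K_n)\cap\{|z|\ge|\zeta|/C_n\}$.
\end{enumerate}
\end{definition}

Condition (K1) provides a branch of the logarithm on $K_1$, a sector for the images of $K$ and a disc for the bounded orbits. Condition (K2) separates points outside $K$ from some $K_n$. Condition (K3) is the uniform collar in logarithmic coordinates, and (K4) yields the exit property. Since (K3) survives when $\kappa_n$ is decreased, \emph{we assume $\kappa_1\ge\kappa_2\ge\cdots$}. As $0\notin K_1$, the set $\{\zeta e^b:|b|\le\kappa_n\}$ is a neighborhood of $\zeta\in K$, so $K\subset\operatorname{int}K_n$ for all $n$.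

\begin{proposition}\label{prop:main}
If $K$ is admissible, there is an entire function $f$ such that
\begin{enumerate}
\item[(1)] $f^n|_K$ is injective for all $n\ge1$, the sets $f^n(K)$, $n\ge0$, are pairwise disjoint, and $f^n\to\infty$ uniformly on $K$;
\item[(2)] $\partial K\subset J(f)$ and $\operatorname{int}K\subset\mathcal{F}(f)$;
\item[(3)] every component $\Omega$ of $\operatorname{int}K$ is a Fatou component and a wandering domain, and each $f^n(\Omega)$ is a Fatou component.
\end{enumerate}
\end{proposition}

The proof occupies Sections~\ref{sec:levels}--\ref{sec:limit}. Theorem~\ref{thm:halfplane} follows from the proposition and the next lemma, because $\operatorname{int}\overline H=H$.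

\begin{lemma}
The closed half-plane $K=\{\operatorname{Re}\zeta\le-1\}$ is admissible, with the sets $K_n$ of \eqref{eq:Kn}, $\alpha=\pi/4$ and $\rho=1/8$.
\end{lemma}

\begin{proof}
Conditions (K1) and (K2) were checked in Section~\ref{sec:model}.

(K3) The function $\Lambda(\zeta)=\operatorname{Re}\zeta+1-s_n(1+|\operatorname{Im}\zeta|)$ is $2$-Lipschitz, and $K_n=\{\Lambda\le0\}$. Let $\sigma=s_n-s_{n+1}\in(0,1)$, $\zeta\in K_{n+1}$ and $y=1+|\operatorname{Im}\zeta|$. Then $\Lambda(\zeta)\le-\sigma y$, that is, $y\le|\Lambda(\zeta)|/\sigma$. If $\operatorname{Re}\zeta\ge0$, then $|\operatorname{Re}\zeta|\le y$ because $\zeta\in K_{n+1}$; if $\operatorname{Re}\zeta<0$, then $|\operatorname{Re}\zeta|=|\Lambda(\zeta)|+1-s_ny\le|\Lambda(\zeta)|+y$. In both cases $|\zeta|\le|\Lambda(\zeta)|+2y\le3|\Lambda(\zeta)|/\sigma$. For $|b|\le\kappa_n=\sigma/12$, \eqref{eq:exp} gives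
\[
\Lambda(\zeta e^b)\le\Lambda(\zeta)+4\kappa_n|\zeta|\le\Lambda(\zeta)+|\Lambda(\zeta)|=0 .
\]

(K4) Adding $te^{\pm i\pi/4}$, $t\ge0$, raises $\operatorname{Re}\zeta$ by $t/\sqrt2$ and $s_n|\operatorname{Im}\zeta|$ by at most $s_nt/\sqrt2$, so it maps $\mathbb{C}\setminus K_n$ into itself. For $\zeta\ne0$ use the ray $\zeta+te^{i\pi/4}$ if $\operatorname{Im}\zeta\ge0$ and $\zeta+te^{-i\pi/4}$ otherwise. Its direction makes an angle at most $3\pi/4$ with $\zeta$, so the squared modulus on the ray is at least $|\zeta|^2-\sqrt2|\zeta|t+t^2\ge|\zeta|^2/2$. Take $C_n=\sqrt2$.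
\end{proof}

\section{The levels}\label{sec:levels}

Fix an admissible set $K$ with data as in Definition~\ref{def:adm}, and let $\varphi$ be the branch of the logarithm from Section~\ref{sec:model}. By (K1), $\varphi$ is holomorphic near $K_1$. Put $L=\varphi(K)$ and $L_n=\varphi(K_n)$. Again by (K1), $L_n$ is the set of $w$ in the closed half-strip $\{\operatorname{Re}w\ge\log\rho,\ \alpha\le\operatorname{Im}w\le2\pi-\alpha\}$ with $e^w\in K_n$; so $L_n$ is closed, and so is $L=\bigcap_nL_n$. If $w\in L_{n+1}$ and $|b|\le\kappa_n<\alpha$, then $0<\operatorname{Im}(w+b)<2\pi$ and $e^{w+b}\in K_n$. Hence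
\begin{equation}\label{eq:collar}
\overline D(w,\kappa_n)\subset L_n\qquad(w\in L_{n+1}).
\end{equation}

The images of $K$ must stay in the free sector $C(0,\alpha)$, so we translate parallel to its upper edge. Let $\tau=10e^{i\alpha}/\sin\alpha$, so that $\operatorname{Im}\tau=10$ and $\operatorname{Im}(e^{-i\alpha}\tau)=0$, and for $n\ge0$ let
\[
T_n=\{\operatorname{Im}z>10n+1,\ \operatorname{Im}(e^{-i\alpha}z)<0\}=T_0+n\tau,\qquad Y_n=\mathbb{C}\setminus T_n .
\]
The $T_n$ are open and decrease; the $Y_n$ are closed, increase, and contain $\{\operatorname{Im}z\le10n+1\}$. We call $T_{j-1}\setminus T_j$ the $j$-th \emph{level}; the levels are pairwise disjoint, and the $j$-th level lies in $Y_j$. A point $re^{i\theta}$ of $T_0$ has $0<\theta<\pi$ and $\sin(\theta-\alpha)<0$, so $0<\theta<\alpha$. Therefore $K_1\subset Y_0$, and $\overline D(0,\rho)\subset Y_0$ because $\rho<1$.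

Let $\Sigma=\{\operatorname{Re}w\ge\log\rho,\ 0\le\operatorname{Im}w\le2\pi\}\supset L_1$. Choose $a$ with $\operatorname{Im}a=3$ and $\operatorname{Re}a>1-\log\rho+(4+2\pi)\cot\alpha$, and put $c_j=a+(j-1)\tau$. The points of $\Sigma+a+\overline D(0,1)$ have imaginary part in $[2,4+2\pi]\subset(1,11)$ and real part greater than $(4+2\pi)\cot\alpha$, so they lie in $T_0\setminus T_1$. Translating by $(j-1)\tau$, we get
\begin{equation}\label{eq:levels}
\Sigma+c_j+\overline D(0,1)\subset T_{j-1}\setminus T_j\subset Y_j\qquad(j\ge1).
\end{equation}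
For the half-plane one may take the $\tau$ and $c_j$ of Section~\ref{sec:model}; in Figure~\ref{fig:levels}, $T_0$ is the region bounded by the solid lines.

Because each $T_n$ is a translate of $T_0$, every closed set on which we shall approximate reduces to one of the two in the next lemma.

\begin{lemma}\label{lem:basic}
The set $K_1$ and the sets $Y_0\cup(L_m+a)$, $m\ge1$, have the exit property.
\end{lemma}

\begin{proof}
Let $\zeta\notin K_1$. If $|\zeta|\ge\rho$, use the path in (K4). If $|\zeta|<\rho$, follow the segment to $\rho/2$ and then the positive real axis, inside $W$. Given $R$, any $R'>\max(C_1R,\rho)$ works.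

For the second set we translate by $-a$, which is allowed by Lemma~\ref{lem:exit}(b). The complement becomes $T'\setminus L_m$, where
\[
T'=T_0-a=\{\operatorname{Im}w>-2,\ (\operatorname{Im}w+3)\cos\alpha<(\operatorname{Re}w+\operatorname{Re}a)\sin\alpha\}.
\]
One stays in $T'$ when moving to the right, or downward as long as the imaginary part exceeds $-2$. Also $T'\cap\{\operatorname{Re}w<r\}$ is bounded for every $r$, since there $-2<\operatorname{Im}w<(r+\operatorname{Re}a)\tan\alpha$ and $\operatorname{Re}w>-\operatorname{Re}a$. Let $w\in T'\setminus L_m$ and $I=[\alpha,2\pi-\alpha]$.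

\emph{Case 1: $\operatorname{Im}w\notin I$.} The ray $w+t$, $t\ge0$, lies in $T'\setminus L_m$.

\emph{Case 2: $\operatorname{Im}w\in I$ and $\operatorname{Re}w<\log\rho$.} Move down to imaginary part $\alpha/2$; this segment lies in $T'$ and to the left of $L_m$. Continue as in Case 1.

\emph{Case 3: $\operatorname{Im}w\in I$ and $\operatorname{Re}w\ge\log\rho$.} Then $\zeta=e^w$ satisfies $\varphi(\zeta)=w$, $\zeta\notin K_m$ and $|\zeta|\ge\rho$. Let $\gamma$ be the path from $\zeta$ given by (K4). We would like to follow $\varphi\circ\gamma$, but $\gamma$ may cross the cut $[0,\infty)$ or come close to $0$; we leave it before that happens. Let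
\[
G=\{\operatorname{Re}w>\log\rho-\tfrac12,\ \tfrac\alpha2<\operatorname{Im}w<2\pi-\tfrac\alpha2\},
\]
so that $w\in G$ and $\overline G\subset\Sigma+\overline D(0,1)\subset T'$ by \eqref{eq:levels}. The set $\exp G$ is open, and its closure $\exp\overline G$ lies in the domain of $\varphi$. Let $t^*\in(0,\infty]$ be the first time at which $\gamma(t)\notin\exp G$. For finite $t\le t^*$ the point $w(t)=\varphi(\gamma(t))$ lies in $\overline G\setminus L_m$ and satisfies $\operatorname{Re}w(t)=\log|\gamma(t)|\ge\operatorname{Re}w-\log C_m$. If $t^*=\infty$, then $\operatorname{Re}w(t)\to\infty$ and we are done. Otherwise $w(t^*)\in\partial G$ has imaginary part $\frac\alpha2$ or $2\pi-\frac\alpha2$, or real part $\log\rho-\frac12$, so it falls under Case 1 or 2, and we continue from there.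

Finally let $R\ge0$ and $r=R+1+\log C_m$. If $\operatorname{Re}w\ge r$, Case 2 does not occur, since $\log\rho<0$. In Case 3 we have $\operatorname{Re}w(t)\ge R+1$, so the path can leave $G$ only through a horizontal side and continues as in Case 1. Thus the whole path has real part greater than $R$. Any $R'$ with $T'\cap\{\operatorname{Re}w<r\}\subset D(0,R')$ works.
\end{proof}

\section{The inductive construction}\label{sec:induction}

We construct entire functions $f_n$, integers $m_n$ and numbers $\varepsilon_n>0$ for $n\ge0$. We follow orbits in the coordinate $w=\varphi(\zeta)$ and compare them with the model: the entire functions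
\[
g_{n,j}(w)=f_n^j(e^w),\qquad h_{n,j}(w)=g_{n,j}(w)-w-c_j
\]
give the position after $j$ steps and its deviation from $w+c_j$. The total deviation must stay below the constant $\frac18$ of Lemma~\ref{lem:near}, so we spend this budget geometrically: let $\delta_n=\frac18(1-2^{-n-1})$, so that $\delta_0=\frac1{16}$, $\delta_n<\frac18$ and $\delta_n-\delta_{n-1}=2^{-n-4}$. The inductive hypothesis is
\begin{enumerate}
\item[$(\mathrm{H}_n)$] for $1\le j\le n+1$, $|h_{n,j}|\le\delta_n$ on $L_{m_n}$ and $h_{n,j}$ is $\delta_n$-Lipschitz on $L_{m_n}$.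
\end{enumerate}
Under $(\mathrm{H}_n)$, Lemma~\ref{lem:near} applies to $g_{n,j}$ on $L_{m_n}$, and \eqref{eq:levels} gives
\begin{equation}\label{eq:where}
g_{n,j}(L_{m_n})\subset T_{j-1}\setminus T_j\subset Y_j\qquad(1\le j\le n+1).
\end{equation}

\subsection*{The start}
Let $D=\overline D(0,\rho/2)\subset W$. The set $K_1\cup D$ has the exit property by Lemmas~\ref{lem:basic} and~\ref{lem:exit}(c). Let $\varepsilon_0=\kappa_1\rho/64$. Theorem~\ref{thm:arak} gives an entire $f_0$ with
\[
|f_0-\varphi-a|<\varepsilon_0\ \text{ on }K_1,\qquad|f_0|<\varepsilon_0\ \text{ on }D .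
\]
Then $|h_{0,1}|<\varepsilon_0\le\frac1{16}$ on $L_1$, and by Lemma~\ref{lem:cauchy} and \eqref{eq:collar}, $h_{0,1}$ is Lipschitz on $L_2$ with constant $4\varepsilon_0/\kappa_1\le\frac1{16}$. So $(\mathrm{H}_0)$ holds with $m_0=2$. Note also that $\varepsilon_0\le\rho/8$.

\subsection*{Stability of finite orbits}
Changing $f_{n-1}$ by $\varepsilon$ on $Y_{n-1}$ changes the first $n$ points of an orbit. A priori the derivative of $f_{n-1}$ is unbounded on $Y_{n-1}$, and the change could be large. The collar keeps the perturbed orbit in the sets on which $f_{n-1}$ is nearly a translation.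

\begin{lemma}\label{lem:stab}
Let $n\ge1$, assume $(\mathrm{H}_{n-1})$, and let $m=m_{n-1}$. Let $\tilde f$ be entire with $|\tilde f-f_{n-1}|\le\varepsilon$ on $Y_{n-1}$, where $3^n\varepsilon\le\kappa_m/2$. Then
\[
|\tilde f^j(\zeta)-f_{n-1}^j(\zeta)|\le3^j\varepsilon\qquad(\zeta\in K_{m+1},\ 1\le j\le n).
\]
\end{lemma}

\begin{proof}
For $j=1$ use $K_{m+1}\subset Y_0\subset Y_{n-1}$. Suppose that the bound holds for some $j\le n-1$. Let $w=\varphi(\zeta)\in L_{m+1}$, $z_0=f_{n-1}^j(\zeta)=g_{n-1,j}(w)$ and $z=\tilde f^j(\zeta)$. Since $|z-z_0|\le\kappa_m/2$ and $\overline D(w,\kappa_m)\subset L_m$, Lemma~\ref{lem:near}(b) gives $z\in g_{n-1,j}(L_m)$, and this set lies in $Y_j\subset Y_{n-1}$ by \eqref{eq:where}. On $g_{n-1,j}(L_m)$ we have $f_{n-1}=g_{n-1,j+1}\circ g_{n-1,j}^{-1}$, which is $\frac97$-Lipschitz by Lemma~\ref{lem:near}(a), applied to both maps (note $j+1\le n$). Hence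
\[
|\tilde f(z)-f_{n-1}(z_0)|\le|\tilde f(z)-f_{n-1}(z)|+|f_{n-1}(z)-f_{n-1}(z_0)|\le\varepsilon+\tfrac97\,3^j\varepsilon\le3^{j+1}\varepsilon.\qedhere
\]
\end{proof}

\subsection*{The step from $n-1$ to $n$}
Since $\emptyset\ne K\ne\mathbb{C}$, the boundary $\partial K$ is nonempty; fix once and for all a sequence $(q_k)$ dense in $\partial K$. Let $n\ge1$, assume $(\mathrm{H}_{n-1})$, and abbreviate
\[
m=m_{n-1},\qquad g=g_{n-1,n},\qquad h=h_{n-1,n},
\]
so that $g(w)=w+c_n+h(w)$ maps $L_m$ into the $n$-th level.

\emph{Points to be captured.} Each $q_k$ is an interior point of $K_{m+1}$ and a limit of points outside $K$. So there is a finite set $X_n\subset K_{m+1}\setminus K$ with $\operatorname{dist}(q_k,X_n)<\frac1n$ for $1\le k\le n$. By (K2) there is $m'\ge m+1$ with $X_n\cap K_{m'}=\emptyset$.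

\emph{The set of approximation.} Let $E=Y_{n-1}\cup g(L_{m'})$. The two parts are closed, by Lemma~\ref{lem:near}(a), and disjoint, by \eqref{eq:where}. We claim that $E$ has the exit property. We know little about the shape of $g(L_{m'})$, so we straighten it by a homeomorphism that keeps $Y_{n-1}$ rigid. Let $Z=L_{m'}\cup(Y_{n-1}-c_n)$, and define $h^*$ on $Z$ as $h$ on $L_{m'}$ and $0$ on $Y_{n-1}-c_n$. By \eqref{eq:levels}, $|w-y|\ge1$ for $w\in L_{m'}$ and $y\in Y_{n-1}-c_n$, so $|h^*(w)-h^*(y)|=|h(w)|\le\frac18|w-y|$. Thus $h^*$ is $\frac18$-Lipschitz on $Z$. By Lemma~\ref{lem:near}(c), the map $w\mapsto w+c_n+h^*(w)$, which sends $Z$ onto $E$, extends to a homeomorphism of $\mathbb{C}$. On the other hand,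
\[
Z+c_n=Y_{n-1}\cup(L_{m'}+c_n)=\bigl(Y_0\cup(L_{m'}+a)\bigr)+(n-1)\tau .
\]
The claim follows from Lemmas~\ref{lem:basic} and~\ref{lem:exit}(b).

For $x\in X_n$ let $p_x=f_{n-1}^n(x)=g(\varphi(x))$. Since $\varphi(x)\in L_m\setminus L_{m'}$ and $g$ is injective on $L_m$, the $p_x$ are distinct and lie outside $g(L_{m'})$; by \eqref{eq:where} they lie outside $Y_{n-1}$. Choose $r_n\in(0,\frac14)$ such that the discs $B_x=\overline D(p_x,r_n)$ are pairwise disjoint and disjoint from $E$. As $B_x\subset\Sigma+c_n+\overline D(0,\frac18+\frac14)$, we have $B_x\subset Y_n$ by \eqref{eq:levels}. The set $F_n=E\cup\bigcup_{x\in X_n}B_x$ has the exit property by Lemma~\ref{lem:exit}(c).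

\emph{The new function.} Define $u_n$ on $F_n$ by
\[
u_n=f_{n-1}\ \text{ on }Y_{n-1},\qquad u_n(z)=z+\tau\ \text{ on }g(L_{m'}),\qquad u_n=0\ \text{ on each }B_x .
\]
The pieces are finitely many disjoint closed sets, so $u_n$ is continuous; a disc in $F_n$ is connected and so lies in one piece, so $u_n$ is holomorphic in $\operatorname{int}F_n$. Choose $\varepsilon_n>0$ with
\begin{equation}\label{eq:eps}
\varepsilon_n\le\tfrac12\varepsilon_{n-1},\qquad2\cdot3^n\varepsilon_n\le r_n,\qquad4\cdot3^{n+1}\varepsilon_n\le2^{-n-4}\kappa_{m'+1}.
\end{equation}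
Since $\kappa_{m'+1}\le\kappa_{m'}\le\kappa_m<1$, the last inequality implies
\begin{equation}\label{eq:eps2}
2\cdot3^n\varepsilon_n\le\tfrac12\kappa_{m'}\le\tfrac12\kappa_m,\qquad3^{n+1}\varepsilon_n\le2^{-n-4}.
\end{equation}
Theorem~\ref{thm:arak} gives an entire $f_n$ with $|f_n-u_n|<\varepsilon_n$ on $F_n$. Put $m_n=m'+2$: one collar is spent on keeping the orbit inside $g(L_{m'})$ and one on Cauchy's estimate.

\emph{Verification of $(\mathrm{H}_n)$.} Consider the entire functions
\[
e_j=h_{n,j}-h_{n-1,j}\quad(1\le j\le n),\qquad e_{n+1}=h_{n,n+1}-h_{n-1,n}.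
\]
Let $w\in L_{m'+1}$ and $\zeta=e^w\in K_{m'+1}\subset K_{m+1}$. For $j\le n$ we have $e_j(w)=f_n^j(\zeta)-f_{n-1}^j(\zeta)$, so Lemma~\ref{lem:stab} with $\tilde f=f_n$ and $\varepsilon=\varepsilon_n$ gives $|e_j(w)|\le3^n\varepsilon_n$. In particular $z=f_n^n(\zeta)$ satisfies $|z-g(w)|\le3^n\varepsilon_n\le\kappa_{m'}/2$. As $\overline D(w,\kappa_{m'})\subset L_{m'}$, Lemma~\ref{lem:near}(b) gives $z\in g(L_{m'})$, so $|f_n(z)-z-\tau|<\varepsilon_n$. Since $c_{n+1}=c_n+\tau$,
\[
|e_{n+1}(w)|=|f_n(z)-\tau-g(w)|\le|f_n(z)-z-\tau|+|z-g(w)|\le3^{n+1}\varepsilon_n .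
\]
Thus $|e_j|\le3^{n+1}\varepsilon_n\le2^{-n-4}$ on $L_{m'+1}$ for $1\le j\le n+1$. By Lemma~\ref{lem:cauchy}, \eqref{eq:collar} and \eqref{eq:eps}, each $e_j$ is $2^{-n-4}$-Lipschitz on $L_{m'+2}$. Adding these bounds to those of $(\mathrm{H}_{n-1})$, which hold on $L_m\supset L_{m_n}$, we obtain $(\mathrm{H}_n)$, because $\delta_{n-1}+2^{-n-4}=\delta_n$.

\section{Dynamics of the limit function}\label{sec:limit}

We use three elementary facts about an entire function $f$.
\begin{enumerate}
\item[(F1)] If $f^n\to\infty$ uniformly on an open set $U$, then $U\subset\mathcal{F}(f)$, since the convergence is uniform in the spherical metric.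
\item[(F2)] $f(J(f))\subset J(f)$. Indeed, if $(f^n)$ is normal on a neighborhood $V$ of $f(z)$, then $(f^n\circ f)$ is normal on the neighborhood $f^{-1}(V)$ of $z$.
\item[(F3)] A domain $U\subset\mathcal{F}(f)$ with $\partial U\subset J(f)$ is a Fatou component, since it is open and relatively closed in the Fatou component that contains it.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
For $k\ge1$ we have $|f_k-f_{k-1}|<\varepsilon_k\le2^{-k}\varepsilon_0$ on $Y_{k-1}$, and every compact set lies in $Y_{k-1}$ for large $k$. So $f_n$ converges locally uniformly to an entire function $f$, and, since the $Y_k$ increase,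
\begin{equation}\label{eq:tail}
|f-f_{n-1}|\le\sum_{k\ge n}\varepsilon_k\le2\varepsilon_n\quad\text{on }Y_{n-1}\qquad(n\ge1).
\end{equation}

\emph{Orbits in $K$.} If $z_n\to z$, then $f_n(z_n)\to f(z)$; by induction on $j$, $f_n^j\to f^j$ pointwise as $n\to\infty$. Since $L\subset L_{m_n}$ for all $n$, passing to the limit in $(\mathrm{H}_n)$ gives, for each $j\ge1$,
\[
f^j(e^w)=w+c_j+h_j(w)\quad(w\in L),\qquad|h_j|\le\tfrac18,\qquad h_j\ \text{is }\tfrac18\text{-Lipschitz on }L .
\]
By Lemma~\ref{lem:near}(a), $f^j$ is injective on $K$ and maps closed subsets of $K$ to closed sets (for closed $K'\subset K$, the set $\varphi(K')=L\cap\exp^{-1}(K')$ is closed). By \eqref{eq:levels}, $f^j(K)$ lies in the $j$-th level, while $K\subset Y_0$ meets no level. So the sets $f^j(K)$, $j\ge0$, are pairwise disjoint, and $\operatorname{Im}f^j>10(j-1)+1$ on $K$. This proves (1), and $\operatorname{int}K\subset\mathcal{F}(f)$ by (F1).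

\emph{Orbits of the captured points.} On $D\subset Y_0$, \eqref{eq:tail} gives $|f|\le\varepsilon_0+2\varepsilon_1\le2\varepsilon_0\le\rho/4$, so $f(D)\subset D$. Let $x\in X_n\subset K_{m_{n-1}+1}$. By \eqref{eq:tail} and \eqref{eq:eps2}, Lemma~\ref{lem:stab} applies with $\tilde f=f$ and $\varepsilon=2\varepsilon_n$, and \eqref{eq:eps} gives $|f^n(x)-p_x|\le2\cdot3^n\varepsilon_n\le r_n$. So $y=f^n(x)$ lies in $B_x\subset Y_n$, and by \eqref{eq:tail} with $n+1$ in place of $n$,
\[
|f(y)|\le|f_n(y)|+2\varepsilon_{n+1}\le2\varepsilon_n\le\rho/4 .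
\]
Hence $f^k(x)\in D$ for all $k\ge n+1$.

\emph{The boundary.} Let $z_0\in\partial K\subset K$, and suppose that $(f^n)$ is normal near $z_0$. Then a subsequence converges near $z_0$ to a continuous map $\omega$ into $\hat{\mathbb{C}}$, and $\omega(z_0)=\infty$ by (1). Every disc about $z_0$ contains some $q_k$, hence a point $x\in X_n$ for large $n$, and $\omega(x)\in D$. This contradicts the continuity of $\omega$ at $z_0$. So $\partial K\subset J(f)$, which completes (2).

\emph{Components.} Let $\Omega$ be a component of $\operatorname{int}K$. A point of $\partial\Omega$ lies in $K$ but not in $\operatorname{int}K$, because a disc about it inside $\operatorname{int}K$ would meet $\Omega$ and so belong to $\Omega$. Thus $\partial\Omega\subset\partial K\subset J(f)$, and $\Omega$ is a Fatou component by (F3). It wanders by (1). Let $n\ge1$. The function $f^n$ is nonconstant, so $f^n(\Omega)$ is a domain, and it lies in $\mathcal{F}(f)$ by (F1), since $f^k\to\infty$ uniformly on $f^n(K)$. Because $f^n(\overline\Omega)$ is closed,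
\[
\partial f^n(\Omega)\subset f^n(\overline\Omega)\setminus f^n(\Omega)\subset f^n(\partial\Omega)\subset J(f)
\]
by (F2). So $f^n(\Omega)$ is a Fatou component by (F3), which proves (3).
\end{proof}

\section{Domains with sectors in the complement}

To prove Theorem~\ref{thm:sector} we construct the sets $K_n$ for $K=\overline\Omega$. We need four facts about sectors.
\begin{enumerate}
\item[(S1)] \emph{If $0<s\le\beta$, every point $\zeta$ of $V=p+C(\psi,\beta)$ lies in a sector of half-angle $s$ contained in $V$.} With $\theta=\arg((\zeta-p)e^{-i\psi})$, take $p+C(\psi',s)$, where $\psi'=\psi+\theta(1-s/\beta)$: then $|\psi'-\psi|\le\beta-s$ and $|\psi+\theta-\psi'|=|\theta|s/\beta<s$.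
\item[(S2)] \emph{If $\beta\le\frac\pi2$, then $V+C(\psi,\beta)\subset V$.} Indeed, $C(0,\beta)=\{|\operatorname{Im}y|\cos\beta<\operatorname{Re}y\,\sin\beta\}$ is closed under addition.
\item[(S3)] $Ve^b=pe^b+C(\psi+\operatorname{Im}b,\beta)$ \emph{is a sector of the same half-angle.}
\item[(S4)] \emph{If $y\in C(\psi,\beta/2)$, then $D(y,|y|\sin\frac\beta2)\subset C(\psi,\beta)$}, since this disc is seen from $0$ within the angle $\beta/2$ on either side of $y$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:sector}]
Let $A$ be an affine bijection of $\mathbb{C}$. If $f$ has the required properties for $A(\Omega)$, then $A^{-1}\circ f\circ A$ has them for $\Omega$, because $A$ extends to a homeomorphism of $\hat{\mathbb{C}}$ fixing $\infty$. The hypotheses are also invariant, so we may normalize. Let $K=\overline\Omega$. Then $\operatorname{int}K=\Omega$, which is its own only component, and $K\ne\mathbb{C}$. An open set disjoint from $\Omega$ is disjoint from $K$. By Proposition~\ref{prop:main} it suffices to show that $K$ is admissible. By hypothesis and (S1), every point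 outside $K$ lies in a sector of half-angle less than $\frac\pi2$ disjoint from $K$. After normalizing one such sector, we may assume that $-1+C(0,2\alpha)$ is disjoint from $K$ for some $\alpha\in(0,\frac\pi4)$.

Condition (K3) suggests the sets $\{\zeta e^b:\zeta\in K,\ |b|\le s\}$, but nothing guarantees (K4) for them. We enlarge them by all points that cannot be reached by a sector of half-angle $s$ in the complement. For $s\in(0,1)$ let $A_s$ be the union of all sectors $V$ of half-angle $s$ such that $Ve^b\cap K=\emptyset$ for all $|b|\le s$, and let $K(s)=\mathbb{C}\setminus A_s$. The set $K(s)$ is closed and contains $K$ (take $b=0$). By (S1), $A_s\subset A_{s'}$ for $s'<s$, so $K(s')\subset K(s)$. The point is that the sets $A_s$ exhaust the complement of $K$.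

\emph{Claim. Let $V=p+C(\psi,\beta)$, $\beta<\frac\pi2$, be disjoint from $K$, let $p_1\in V$ and $V_1=p_1+C(\psi,\beta/2)$. Then $V_1\subset A_s$ for all sufficiently small $s$.}

Let $D(p_1,r)\subset V$. For $\zeta=p_1+y$ with $y\in C(\psi,\beta/2)$, (S4) and (S2) give
\[
D(\zeta,r+|y|\sin\tfrac\beta2)=D(p_1,r)+D(y,|y|\sin\tfrac\beta2)\subset V .
\]
With $\mu=\min(\frac r{1+|p_1|},\sin\frac\beta2)>0$ it follows that
\[
\operatorname{dist}(\zeta,K)\ge r+|y|\sin\tfrac\beta2\ge\mu(1+|p_1|+|y|)\ge\mu(1+|\zeta|).
\]
If $s\le\min(\frac\mu2,\frac\beta2,\frac12)$ and $|b|\le s$, then $|\zeta e^b-\zeta|\le2s|\zeta|<\mu(1+|\zeta|)$ by \eqref{eq:exp}, so $V_1e^b\cap K=\emptyset$. By (S1), $V_1$ is a union of sectors of half-angle $s$, and each of them is admitted in the definition of $A_s$. This proves the claim.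

(K1) The claim with $V=-1+C(0,2\alpha)$ and $p_1=-\frac12$ gives $s_0\in(0,1)$ with $-\frac12+C(0,\alpha)\subset A_{s_0}$. This sector contains $C(0,\alpha)$ by (S2), and it contains $D(0,\rho)$ with $\rho=\frac12\sin\alpha$, the distance from $0$ to its edges. Put $K_n=K(s_0/n)$. These sets decrease, and $K_1\cap W=\emptyset$.

(K2) Let $z_0\notin K$, and let $V=p+C(\psi,\beta)\ni z_0$ be disjoint from $K$ with $\beta<\frac\pi2$. For small $t>0$ the point $p_1=z_0-te^{i\psi}$ lies in $V$, and $z_0\in V_1$. By the claim, $z_0\notin K_n$ for large $n$.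

(K3) Let $s'<s$ and $|b|\le s-s'$. We show that $\zeta e^b\in A_s$ implies $\zeta\in A_{s'}$. Let $\zeta e^b\in V$ with $V$ as in the definition of $A_s$. Then $\zeta$ lies in $Ve^{-b}$, a sector of half-angle $s$ by (S3), and $Ve^{-b}e^{b'}\cap K=\emptyset$ for $|b'|\le s'$, because $|b'-b|\le s$. By (S1), $\zeta\in A_{s'}$. So (K3) holds with any $\kappa_n<\min(1,\alpha)$ such that $\kappa_n\le\frac{s_0}n-\frac{s_0}{n+1}$.

(K4) Let $s=s_0/n$, let $\zeta\in A_s$ be nonzero, and let $\zeta\in V=p+C(\psi,s)\subset A_s$. By (S2), the rays $\zeta+te^{i(\psi\pm s/2)}$, $t\ge0$, lie in $V$. Their directions differ by the angle $s$, so one of them makes an angle $\omega\in[\frac s2,\pi]$ with $-\zeta$. On that ray the squared modulus is $|\zeta|^2-2t|\zeta|\cos\omega+t^2$, which is at least $|\zeta|^2$ if $\omega\ge\frac\pi2$ and at least $|\zeta|^2\sin^2\omega$ otherwise. So (K4) holds with $C_n=1/\sin(s/2)$.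
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:convex}]
\emph{Necessity.} Let $\Omega$ be a wandering domain of $f$. Then $f$ is nonconstant, since otherwise $f(\Omega)=f^2(\Omega)$. So $f(\Omega)$ is a nonempty open set disjoint from $\Omega$, and $\overline\Omega\ne\mathbb{C}$. This excludes $\Omega=\mathbb{C}$ in (a) and the slit plane $\beta=\pi$ in (b).

\emph{Sufficiency in (a).} Let $\Omega\ne\mathbb{C}$ be a nonempty convex domain. To see that $\operatorname{int}\overline\Omega=\Omega$, let $z\in\operatorname{int}\overline\Omega$ and $z_0\in\Omega$. Extending the segment from $z_0$ slightly beyond $z$, we write $z=(1-t)z_1+tz_0$ with $z_1\in\overline\Omega$ and $t\in(0,1)$. If $z_1'\in\Omega$ is close to $z_1$, then $z_0'=z_0+\frac{1-t}t(z_1-z_1')$ lies in $\Omega$, and $z=(1-t)z_1'+tz_0'\in\Omega$. Next let $z\notin\overline\Omega$, and let $p$ be a point of the closed convex set $\overline\Omega$ nearest to $z$. For $\zeta\in\overline\Omega$ the function $t\mapsto|z-p-t(\zeta-p)|^2$ on $[0,1]$ has a minimum at $t=0$, so $\operatorname{Re}((\zeta-p)\overline{(z-p)})\le0$.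 Hence the half-plane $p+C(\arg(z-p),\frac\pi2)$ is an open sector that contains $z$ and misses $\Omega$. Theorem~\ref{thm:sector} applies.

\emph{Sufficiency in (b).} For $\beta<\pi$ and $\Omega=C(0,\beta)$, the set $\mathbb{C}\setminus\overline\Omega$ is the open sector $C(\pi,\pi-\beta)$. Every point of $\overline\Omega\setminus\Omega$ lies in the closure of this sector, so $\operatorname{int}\overline\Omega=\Omega$. Theorem~\ref{thm:sector} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gaier}
Gaier, \emph{Lectures on Complex Approximation}.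

\bibitem{RosayRudin}
Rosay and Rudin, Amer. Math. Monthly \textbf{96} (1989).

\bibitem{Ucakar}
Beno U\v{c}akar, \emph{On the geometry of unbounded wandering domains}, arXiv:2606.23842 (2026).

\end{thebibliography}
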